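# Bach-flat Kähler metrics of different types cannot share a compact complex surface

Conventions used throughout: $\nabla^2=\operatorname{tr}\mathrm{Hess}$; $\omega=g(J\cdot,\cdot)$ is the Kähler form and $\rho=r(J\cdot,\cdot)$ the Ricci form, where $r$ is the Ricci tensor; $s$ is the scalar curvature; $\mathring{\ }$ or the subscript $0$ means trace-free part. Curvature is normalized so that the unit sphere has $R_{abcd}=g_{ac}g_{bd}-g_{ad}g_{bc}$. With this choice $r_{bd}=g^{ac}R_{abcd}$ and $[\nabla_a,\nabla_b]v_c=R_{abc}{}^{d}v_d$.

## 1. The sign of $c_1\cdot\Omega$ as a first guess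

Must two Bach-flat Kähler metrics on the same compact complex surface agree in the sign behavior of their scalar curvature, and in whether they are Einstein? The first guess is yes, and it comes with a one-line reason. Since $\rho$ represents $2\pi c_1(M)$ and $s\,d\mu=2\rho\wedge\omega$ on a Kähler surface,
$$c_1(M)\cdot[\omega]=\frac1{2\pi}\int_M\rho\wedge\omega=\frac1{4\pi}\int_M s\,d\mu. \tag{1}$$
So the total scalar curvature is topological, and the sign of $s$ ought to be dictated by $(M,J)$. Before testing this we fix the terms.

Let $(M,J)$ be a compact connected complex surface. A Kähler metric $g$ compatible with $J$ is **Bach-flat** if it is a critical point of $\mathcal W(g)=\int_M\|W\|_g^2\,d\mu_g$, where $W$ is the Weyl tensor. Equivalently, its Bach tensor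
$$B_{ab}=(\nabla^c\nabla^d+\tfrac12r^{cd})W_{acbd}$$
vanishes.

**Definition (types).** A Bach-flat Kähler metric is in class I if $s>0$ everywhere, in class II if $s\equiv0$, in class III if $s<0$ somewhere. It has type (a) if it is Kähler–Einstein (for class II: Ricci-flat), and type (b) if not. This gives six types I(a), I(b), II(a), II(b), III(a), III(b).

**Quoted fact.** If two $J$-compatible Bach-flat Kähler metrics on the same compact connected complex surface have different types, then one is of type II(b) and the other is of type III(b).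

The problem, from Claude LeBrun, "Bach-Flat Kaehler Surfaces", arXiv:1702.03840 (2017), is to prove or disprove the conjecture that on a fixed $(M,J)$ any two such metrics have the same type.

Now test the one-line reason. On $\mathbb{CP}_2$ it works: $c_1\cdot\Omega>0$ for every Kähler class $\Omega$, so by (1) there is no metric with $s\equiv0$. Next take $M=\mathbb P^1\times\Sigma_q$ with $\Sigma_q$ of genus $q\ge2$. A product metric with areas $a$ on $\mathbb P^1$ and $b$ on $\Sigma_q$ has, by Gauss–Bonnet on the factors, $c_1\cdot\Omega=2b+(2-2q)a$. This is positive, zero or negative depending on $a/b$. So the sign is not a property of $(M,J)$: it depends on $\Omega$, and the two metrics that we compare may lie in different classes. Moreover $c_1\cdot\Omega=0$ does occur with a Bach-flat metric: the product of curvatures $+1$ and $-1$ has $s\equiv0$ and is not Ricci-flat, and it is Bach-flat by equation (4) below. It is of type II(b).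

The reason has failed, but the answer may survive. By the quoted fact and (1), the conjecture follows if a surface with a III(b) metric has $c_1\cdot\Omega>0$ for *every* $\Omega$. This is almost what is true.

**Theorem 1.** Let $(M,J)$ be a compact connected complex surface carrying a Bach-flat Kähler metric $g$ of type III(b). Then at least one of the following holds.

* (i) $c_1(M)\cdot\Omega>0$ for every Kähler class $\Omega$ on $(M,J)$.
* (ii) $M\cong\mathbb P(\mathcal O\oplus L)\to\Sigma$ is a $\mathbb P^1$-bundle over a compact Riemann surface with $\deg L\ne0$, and $(M,J)$ admits no constant-scalar-curvature Kähler (cscK) metric.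

In particular, every cscK metric on $(M,J)$ has positive scalar curvature.

**Corollary 2.** Any two $J$-compatible Bach-flat Kähler metrics on $(M,J)$ are of the same type. So the conjecture is true.

**Proof of Corollary 2 from Theorem 1.** Otherwise, by the quoted fact, there are a metric of type III(b) and a metric $g'$ of type II(b) on $(M,J)$. The metric $g'$ is cscK with $s'\equiv0$, so $c_1\cdot[\omega']=0$ by (1). Its existence contradicts (ii), and $c_1\cdot[\omega']=0$ contradicts (i). $\square$

Also, the last sentence of Theorem 1 follows from the dichotomy: in case (i) a cscK metric has constant $s$ with $\int s\,d\mu=4\pi c_1\cdot\Omega>0$, and in case (ii) there is none. The rest of the talk proves the dichotomy.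

## 2. The Bach equation on a Kähler surface

The aim of this section is to replace $B=0$ by an equation for $s$ and $\mathring r$ alone. First we pass from $W$ to its self-dual part $W_+$, which on a Kähler surface is determined by $s$ and $\omega$.

**Lemma 3.** On any oriented Riemannian 4-manifold $(\nabla^c\nabla^d+\frac12r^{cd})({*W})_{acbd}=0$, where ${*W}=W_+-W_-$. Hence $B_{ab}=2(\nabla^c\nabla^d+\frac12r^{cd})(W_+)_{acbd}$.

**Proof.** Let $P$ be the Schouten tensor, defined by $r=2P+(\operatorname{tr}P)g$; then
$$R_{abcd}=W_{abcd}+g_{ac}P_{bd}-g_{ad}P_{bc}-g_{bc}P_{ad}+g_{bd}P_{ac}.$$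
The second Bianchi identity, contracted, gives $\nabla^dR_{efbd}=-\nabla_er_{fb}+\nabla_fr_{eb}$. By $\operatorname{div}P=d\operatorname{tr}P$, the $P$-terms of $R_{efbd}$ have divergence
$$g_{eb}\nabla_f\operatorname{tr}P-\nabla_eP_{fb}-g_{fb}\nabla_e\operatorname{tr}P+\nabla_fP_{eb}.$$
Substitute $r=2P+(\operatorname{tr}P)g$ and subtract: $\nabla^dW_{efbd}=-(\nabla_eP_{fb}-\nabla_fP_{eb})$. Since $({*W})_{acbd}=\frac12\varepsilon_{ac}{}^{ef}W_{efbd}$,
$$\nabla^c\nabla^d({*W})_{acbd}=-\varepsilon_a{}^{cef}\nabla_c\nabla_eP_{fb}=-\tfrac12\varepsilon_a{}^{cef}\big(R_{cef}{}^hP_{hb}+R_{ceb}{}^hP_{fh}\big).$$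
The first term vanishes by the algebraic Bianchi identity. In the second, insert the decomposition of $R_{cebh}$. The $P$-part gives $g_{cb}P_{eh}P_f{}^h-P_{cf}P_{eb}-g_{eb}P_{ch}P_f{}^h+P_{cb}P_{ef}$; each term is symmetric in two of $c,e,f$, so $\varepsilon_a{}^{cef}$ kills it. The Weyl part gives $-\frac12\varepsilon_{af}{}^{ce}W_{cebh}P^{fh}=-({*W})_{afbh}P^{fh}$, using $\varepsilon_{acef}=\varepsilon_{afce}$. As ${*W}$ is trace-free, this equals $-\frac12r^{fh}({*W})_{afbh}$, which is the identity. It says that $W_+$ and $W_-$ contribute equally to $B$, so $B$ is twice the contribution of $W_+$. $\square$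

Let 2-forms be acted on by $\varphi_{ac}\mapsto\frac12R_{acbd}\varphi^{bd}$. The block of the curvature operator on $\Lambda^+$ is $W_++\frac s{12}$. On a Kähler surface $\Lambda^+=\mathbb R\omega\oplus\operatorname{Re}\Lambda^{2,0}$, and the curvature operator takes values in the $(1,1)$-forms and is symmetric, so it kills $\operatorname{Re}\Lambda^{2,0}=\omega^\perp$. Hence $W_+=-\frac s{12}$ on $\omega^\perp$ and, being trace-free, $W_+=\frac s6$ on $\omega$. In formulas,
$$(W_+)_{acbd}=\tfrac s8\,\omega_{ac}\omega_{bd}-\tfrac s{24}\,(g_{ab}g_{cd}-g_{ad}g_{cb}+\varepsilon_{acbd}). \tag{2}$$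
Indeed $\frac12\omega_{ac}\omega_{bd}\omega^{bd}=2\omega_{ac}$, and the bracket acts as $1+*$, that is, as $2$ on $\Lambda^+$ and $0$ on $\Lambda^-$. So the right side is $\frac s4-\frac s{12}=\frac s6$ on $\omega$, $-\frac s{12}$ on $\omega^\perp$, and $0$ on $\Lambda^-$.

**Lemma 4.** A Kähler metric on a complex surface is Bach-flat if and only if $\mathrm{Hess}\,s$ is $J$-invariant and
$$s\,\mathring r+2\,\mathrm{Hess}_0s=0. \tag{4}$$
In that case $\nabla s$ is real holomorphic and $\xi:=J\nabla s$ is a Killing field.

**Proof.** The tensors $\omega,g,\varepsilon$ are parallel. With $H=\mathrm{Hess}\,s+\frac s2r$, Lemma 3 and (2) give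
$$\tfrac12B=\tfrac18H(J\cdot,J\cdot)+\tfrac1{24}H-\tfrac1{24}(\operatorname{tr}H)g. \tag{3}$$
The coefficient of $H$ is $\frac18+\frac1{24}=\frac16$ on the $J$-invariant part and $-\frac18+\frac1{24}=-\frac1{12}$ on the $J$-anti-invariant part. Since $r$ is $J$-invariant,
$$\tfrac12B=\tfrac16(\mathrm{Hess}^{J\text{-inv}}s)_0+\tfrac s{12}\mathring r-\tfrac1{12}\mathrm{Hess}^{J\text{-anti}}s .$$
The invariant and anti-invariant parts must vanish separately; this is the first claim. Regard $\mathrm{Hess}\,s=\nabla(\nabla s)$ as an endomorphism; $J$-invariance means that it commutes with $J$. As $(\mathcal L_VJ)X=J\nabla_XV-\nabla_{JX}V$ for every vector field $V$, this says that $V=\nabla s$ is real holomorphic. And $\nabla\xi=J\circ\mathrm{Hess}\,s$ is skew, so $\xi$ is Killing. $\square$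

Example: if $s\equiv0$, both conditions are trivial, so every scalar-flat Kähler metric is Bach-flat. If $s$ is a nonzero constant, (4) says $\mathring r=0$.

## 3. A first integral, and the function $T$

From here on, $g$ is a metric of type III(b). The purpose of this section is to tie the Hessian at a critical point of $s$ to the critical value.

**Lemma 5.** Put $\mathcal L=\nabla^2s$. Then
$$s^3+6s\mathcal L-12|\nabla s|^2=\kappa \tag{5}$$
is constant. Moreover $s$ is nonconstant, $\min s<0<\max s$, $\kappa<0$, and no critical point of $s$ has $s=0$. With $K=-\kappa>0$: at a critical point $p$ with $s(p)=x$ the Hessian has eigenvalues $a,a,b,b$ with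
$$a+b=T(x):=-\frac{K+x^3}{12x}=-\frac K{12x}-\frac{x^2}{12}. \tag{6}$$
On $x<0$ the function $T$ is strictly increasing. On $x>0$ the function $\tilde T:=-T=\frac1{12}(K/x+x^2)$ is positive and strictly convex.

**Proof.** Take the divergence of (4), using $\operatorname{div}\mathring r=\frac12ds-\frac14ds=\frac14ds$ and $\operatorname{div}\mathrm{Hess}\,s=r(\nabla s)+d\mathcal L$:
$$\mathring r(\nabla s)+\tfrac14s\,ds+2r(\nabla s)+2d\mathcal L-\tfrac12d\mathcal L=0.$$
With $r(\nabla s)=\mathring r(\nabla s)+\frac s4ds$ this is $3\mathring r(\nabla s)+\frac34s\,ds+\frac32d\mathcal L=0$, or $2\mathring r(\nabla s)+\frac12s\,ds+d\mathcal L=0$. Multiply by $s$. By (4), $2s\mathring r(\nabla s)=-4\mathrm{Hess}_0s(\nabla s)=-2d|\nabla s|^2+\mathcal L\,ds$. So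
$$-2d|\nabla s|^2+\mathcal L\,ds+\tfrac12s^2ds+s\,d\mathcal L=d\big(-2|\nabla s|^2+s\mathcal L+\tfrac16s^3\big)=0,$$
and six times the bracket is the left side of (5).

If $s$ were constant, it would be a negative constant, and (4) would give $\mathring r=0$, that is, type III(a). At a minimum, $s=m<0$ and $\mathcal L\ge0$, so $\kappa=m^3+6m\mathcal L\le m^3<0$. Let $X=\max s$. If $X<0$, then at a maximum $\mathcal L\le0$ and $\kappa=X^3+6X\mathcal L\ge X^3\ge m^3\ge\kappa$; so $X=m$ and $s$ is constant, a contradiction. At any critical point with $s=0$, (5) would give $\kappa=0$; this excludes $X=0$ and proves the claim on critical points. So $X>0$.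

At a critical point, $J$-invariance gives eigenvalues $a,a,b,b$ and $\mathcal L=2(a+b)$; now (5) reads $x^3+12x(a+b)=-K$, which is (6). Finally $T'(x)=\frac K{12x^2}-\frac x6>0$ for $x<0$, and $\tilde T''(x)=\frac1{12}(\frac{2K}{x^3}+2)>0$ for $x>0$. $\square$

So a III(b) metric has $s$ of both signs, and nothing in (1) tells us the sign of $c_1\cdot[\omega]$ even for its own class.

## 4. No III(b) metric on $\mathbb P^1\times\Sigma_q$

Our test surface carries a II(b) metric, so the guess predicts that it has no III(b) metric. Equations (4) and (6) are strong enough to check this by hand. The computation is worth isolating, because it returns in Section 10.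

**Lemma 6.** Let $C_-,C_+$ be compact connected complex curves consisting of critical points of $s$, with $s=x_\pm$ on $C_\pm$, $x_-<0<x_+$, and with eigenvalue of $\mathrm{Hess}\,s$ normal to $C_\pm$ equal to $\mp1$. Let $A_\pm=\int_{C_\pm}\omega$. Then
$$2\pi c_1\cdot C_\pm=\Big(\frac{x_\pm}4\mp\frac1{x_\pm}\Big)A_\pm, \tag{7}$$
and the coefficient for $C_+$ is strictly larger than the one for $C_-$. So if $A_+=A_-$, then $c_1\cdot C_+>c_1\cdot C_-$.

**Proof.** Write $b=\mp1$. Tangentially to $C_\pm$ the Hessian vanishes, since $\nabla s=0$ along the curve. So $\mathrm{Hess}\,s$ has eigenvalues $0,0,b,b$, and $\mathrm{Hess}_0s$ has tangential eigenvalue $-\frac b2$. By (4), $\mathring r$ has tangential eigenvalue $b/x_\pm$, and $r$ has tangential eigenvalue $\frac{x_\pm}4+\frac b{x_\pm}$. This constant is the factor between $\rho|_{C_\pm}$ and $\omega|_{C_\pm}$; integrate to get (7).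

Put $x=x_+>0$ and $y=-x_->0$. The difference of the two coefficients is
$$\Big(\frac x4-\frac1x\Big)-\Big(-\frac y4-\frac1y\Big)=\frac{x+y}4+\frac{x-y}{xy}.$$
By (6), $T(x_+)=-1$ and $T(x_-)=1$, that is, $K=12x-x^3=12y+y^3$. Hence $12(x-y)=x^3+y^3>0$, so $x>y$ and the difference is positive. $\square$

**Example 7.** *For $q\ge2$, $\mathbb P^1\times\Sigma_q$ has no Bach-flat Kähler metric of type III(b).* Suppose $g$ is one. The field $\nabla s$ is real holomorphic. As $\Sigma_q$ has no nonzero holomorphic vector field, $\nabla s$ is tangent to the $\mathbb P^1$-factors, and its restriction to $\mathbb P^1\times\{y\}$ is an element of $\mathfrak{sl}_2(\mathbb C)$ depending holomorphically on $y\in\Sigma_q$, hence constant. A nonzero holomorphic field on $\mathbb P^1$ has one double zero or two simple ones. At a double zero $\nabla\xi=J\circ\mathrm{Hess}\,s$ would vanish together with $\xi$, and a Killing field with vanishing 1-jet at a point is zero; but $s$ is not constant. So $(\nabla s)^{1,0}=\lambda z\partial_z$ in a suitable coordinate of $\mathbb P^1$, and $\lambda$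 is real, being an eigenvalue of $\mathrm{Hess}\,s$. Replacing $g$ by a constant multiple rescales $\nabla s$ by a positive constant, so after possibly exchanging $0$ and $\infty$ we have $\lambda=1$. The critical set of $s$ is $C_-\cup C_+$ with $C_-=\{0\}\times\Sigma_q$ and $C_+=\{\infty\}\times\Sigma_q$, and the normal Hessian eigenvalues are $1$ on $C_-$ and $-1$ on $C_+$. So $s$ has its minimum on $C_-$ and its maximum on $C_+$, and Lemma 5 gives $x_-<0<x_+$. But $C_+$ and $C_-$ are homologous, so $A_+=A_-$ and $c_1\cdot C_+=c_1\cdot C_-$, against Lemma 6.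

The example used the *critical set of $s$* and its normal Hessian. For a general surface we have to organize that critical set.

## 5. The case of a torus of dimension at least two

Let $\mathbb T$ be the closure of the flow of $\xi$ in the isometry group of $g$. It is compact, connected and abelian, so it is a torus; it acts by holomorphic isometries, and it preserves $s$. If it is large, the anticanonical bundle has a section for free.

**Lemma 8.** If $\dim\mathbb T\ge2$, then (i) of Theorem 1 holds.

**Proof.** Choose $\eta\in\mathrm{Lie}\,\mathbb T$ linearly independent of $\xi$. Then $\sigma=\xi^{1,0}\wedge\eta^{1,0}$ is a holomorphic section of $K_M^{-1}$.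

Suppose $\sigma\equiv0$. The set $\{\xi\ne0\}$ is the complement of a proper analytic subset, so it is connected and dense. On it $\eta^{1,0}=(u+iv)\xi^{1,0}$ with $u+iv$ holomorphic; equivalently $\eta=u\xi+vJ\xi$. Apply both sides to $s$: $\eta s=\xi s=0$ and $(J\xi)s=-|\nabla s|^2\ne0$, so $v=0$. Then $u$ is real and holomorphic, so it is constant, and $\eta=u\xi$ contradicts independence.

So $\sigma\not\equiv0$. It vanishes at the zeros of $\xi$, that is, at the critical points of $s$, which exist. Its divisor $D$ is therefore a nonzero effective divisor, and $c_1\cdot\Omega=\Omega\cdot D>0$ for every Kähler class $\Omega$. $\square$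

**Henceforth $\dim\mathbb T=1$.** Replacing $g$ by $\lambda g$ replaces $\xi$ by $\lambda^{-2}\xi$, so we assume that $\xi$ generates an effective action of $S^1=\mathbb R/2\pi\mathbb Z$.

## 6. The $\mathbb C^*$-action and the integers $\tau(p)$

The purpose of this section is to turn the Hessian eigenvalues into integers. The fields $\xi$ and $\nabla s=-J\xi$ are complete, commute, and are real holomorphic, with $\xi=J\nabla s$. So $t=e^{u+i\theta}$, acting by the flow of $\nabla s$ for time $u$ and of $\xi$ for time $\theta$, is a holomorphic $\mathbb C^*$-action. As $t\to0$ a point moves along $-\nabla s$. Since $s$ is strictly monotone in $|t|$ off the fixed points, the stabilizer in $\mathbb C^*$ of a non-fixed point lies in $S^1$ and is finite.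

Near a fixed point the $S^1$-action is linear in suitable holomorphic coordinates (Cartan, Bochner): $e^{i\theta}(z_1,z_2)=(e^{iw_1\theta}z_1,e^{iw_2\theta}z_2)$ with integer weights $w_1,w_2$. Then $\xi^{1,0}=i(w_1z_1\partial_1+w_2z_2\partial_2)$ and $(\nabla s)^{1,0}=w_1z_1\partial_1+w_2z_2\partial_2$. The linearization of $\nabla s$ at the fixed point is $\mathrm{Hess}\,s$ as an endomorphism. So the eigenvalues $a,b$ of Lemma 5 *are* the weights.

**Definition.** For a fixed point $p$ put $\tau(p)=w_1+w_2$. By (6), $\tau(p)=T(s(p))$, and it is an integer.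

The two weights are not both $0$, since the action is not trivial near a point. So each fixed component is an isolated point (both weights nonzero) or a smooth compact curve (exactly one weight nonzero), and there are finitely many. A fixed curve consists of local minima of $s$ if its nonzero weight is positive and of local maxima if it is negative. A fixed point with weights of opposite signs is called a **saddle**; it is isolated.

*Every point flows under $\pm\nabla s$ to a single fixed point.* Consider the flow of $\nabla s$ from a non-fixed point. Its limit set is nonempty, connected, and consists of critical points, so it lies in one component $F$. If $F$ is a point, the trajectory converges to it. If $F$ is a curve, take a limit point on it with linear coordinates $(u,v)$, in which the trajectory is $(u_0,e^{w\cdot\text{time}}v_0)$ when it enters. If $w<0$, it converges to $(u_0,0)$. The case $w>0$ is impossible: then $F$ is a local minimum set, and a trajectory close to $F$ has $s>s(F)$, while $s$ would have to increase to $s(F)$. The flow of $-\nabla s$ is treated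 in the same way.

**Lemma 9.** The local minima of $s$ form one connected fixed component $F_-$, and the local maxima form one connected component $F_+$. All other fixed points are isolated saddles.

**Proof.** $M$ is the disjoint union of the sets $W(F)=\{z:\lim_{t\to0}t\cdot z\in F\}$ over the fixed components. If $F$ consists of local minima, its weights are $\ge0$; by linearity a neighborhood of $F$ lies in $W(F)$, so $W(F)$ is open. If $F$ is a saddle with weights $(m,-n)$, $m,n>0$, then near $F$ the set $W(F)$ is the first axis, so $W(F)$ is $F$ together with a single $\mathbb C^*$-orbit, of real dimension $2$. If $F$ consists of local maxima, then $W(F)=F$, of real dimension $\le2$. A generic path in the 4-manifold $M$ avoids finitely many such sets of real codimension $\ge2$. So the complement of these is connected; it is the disjoint union of the open sets $W(F)$ of the components of local minima, and it is nonempty. So there is exactly one such component. For maxima use $t\to\infty$. The last claim holds because fixed curves, and isolated points with weights of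 equal sign, are local extrema. $\square$

Write $x_\pm=s(F_\pm)$ and $\tau_\pm=T(x_\pm)$. By Lemma 5, $x_-<0<x_+$. If $F_-$ is a curve with normal weight $w$, the subgroup $\mathbb Z_w$ acts trivially near $F_-$, hence on $M$. Effectiveness gives $w=1$ and $\tau_-=1$. Likewise a curve $F_+$ has normal weight $-1$ and $\tau_+=-1$. If $F_-$ is a point, we call it *elliptic*; its weights are $\alpha,\beta>0$, coprime by effectiveness, and $\tau_-=\alpha+\beta$. If $F_+$ is a point, also called elliptic, its weights are $-\gamma,-\delta$ with $\gamma,\delta>0$ coprime, and $\tau_+=-(\gamma+\delta)$.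

**Definition.** A saddle $p$ is *lower* if $s(p)<0$ and *upper* if $s(p)>0$. By Lemma 5 there are no others. For an upper saddle put $k(p)=-\tau(p)=\tilde T(s(p))$.

Since $T$ increases on $x<0$ and $x_-<s(p)$, a lower saddle has $\tau(p)>\tau_-\ge1$. Since $\tilde T>0$, an upper saddle has $k(p)\ge1$.

**Example.** For coprime $0<a<b$ let $t\cdot[z_0:z_1:z_2]=[z_0:t^az_1:t^bz_2]$ on $\mathbb{CP}_2$. The fixed points $e_0,e_1,e_2$ have weights $(a,b)$, $(b-a,-a)$, $(-b,a-b)$. So $e_0,e_2$ are elliptic and $e_1$ is a saddle with $\tau(e_1)=b-2a$. This only illustrates weights; no Bach-flat metric is involved.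

## 7. Localization of $c_1\cdot\Omega$, and the sign that it leaves open

We want $c_1\cdot\Omega>0$ for an *arbitrary* Kähler class $\Omega$, so we compute this number from the fixed points. Averaging over $S^1$ gives an $S^1$-invariant Kähler form $\omega_1\in\Omega$, with metric $g_1$. The first step finds a function for $\omega_1$ that replaces $s$.

**Lemma 10.** There is a function $f$ with $\iota_\xi\omega_1=-df$; equivalently $\nabla_1f=\nabla s$ as vector fields, where $\nabla_1$ is the $g_1$-gradient. It increases strictly along the nontrivial orbits of the flow of $\nabla s$, has the critical points of $s$, and attains its minimum $f_-$ exactly on $F_-$ and its maximum $f_+$ exactly on $F_+$.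

**Proof.** The form $\iota_\xi\omega_1=g_1(J\xi,\cdot)$ is closed; write it as $h+d\varphi$ with $h$ harmonic. On a compact Kähler manifold $h^{1,0}$ is a holomorphic 1-form. Its value on the holomorphic field $\xi^{1,0}$ is a constant, which is $0$ since $\xi$ has zeros. As $h$ is real, $h(J\xi)=2\operatorname{Re}\big(i\,h^{1,0}(\xi^{1,0})\big)=0$. So $\langle h,\iota_\xi\omega_1\rangle=h(J\xi)=0$ pointwise, and integration gives $\|h\|_{L^2}^2=0$. Put $f=-\varphi$. Then $g_1(J\xi,\cdot)=-df$, that is, $\nabla_1f=-J\xi=\nabla s$.

Now $df(\nabla s)=|\nabla_1f|^2_{g_1}$, which gives strict monotonicity and the critical points. An extremum of $f$ is at a critical point. At a fixed point outside $F_-$ some nontrivial orbit arrives, along which $f$ is smaller; so the minimum lies on $F_-$, where $f$ is constant. The same argument applies to the maximum. $\square$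

Call a polyform $\tilde\theta=\theta_0+\theta_2+\theta_4$ of invariant forms *equivariantly closed* if $(d+\iota_\xi)\tilde\theta=0$. Products of such forms are again closed, and $\int_M\tilde\theta$ means $\int_M\theta_4$.

**Two closed forms.** Let $\rho_1$ be the Ricci form of $g_1$ and $\mathcal L_1=\nabla_1^2f$. Then
$$\tilde\omega=\omega_1+f,\qquad\tilde\rho=\rho_1-\tfrac12\mathcal L_1 \tag{8}$$
are equivariantly closed. For $\tilde\omega$ this is Lemma 10. For $\tilde\rho$: $\xi$ is Killing for $g_1$, so $\nabla^a\nabla_a\xi_b=-\nabla^a\nabla_b\xi_a=-(r_1)_{bc}\xi^c$. As $J$ is parallel and commutes with $r_1$, the same holds for $V=\nabla_1f=-J\xi$: $\nabla^a\nabla_aV=-r_1(V)$. But also $\nabla^a\nabla_a\nabla_bf=\nabla_b\mathcal L_1+(r_1)_{bc}\nabla^cf$. Comparing, $r_1(\nabla_1f)=-\frac12d\mathcal L_1$, hence $\iota_\xi\rho_1=r_1(J\xi,\cdot)=-r_1(\nabla_1f,\cdot)=\frac12d\mathcal L_1$. At a fixed point $p$, $\mathcal L_1(p)$ is the real trace $2\tau(p)$ of the linearization of $\nabla s$. So $\tilde\rho$ has degree-0 part $-\tau(p)$ at $p$.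

**The localization formula (Berline–Vergne, Atiyah–Bott).** For an equivariantly closed $\tilde\theta$,
$$\int_M\tilde\theta=\sum_p\frac{4\pi^2\,\theta_0(p)}{w_1w_2}+\sum_C2\pi\int_C\frac{\tilde\theta}{-w+2\pi c_1(N)}, \tag{9}$$
summed over isolated fixed points $p$ with weights $w_1,w_2$ and fixed curves $C$ with normal bundle $N$ of weight $w$. The theorem divides by the equivariant Euler form of the normal bundle; for a line bundle this is $c_1(N)$ plus a universal constant times $w$. The constant is $-\frac1{2\pi}$ in our conventions: on $S^2$, with $\tilde\theta=\tilde\omega$ and weights $1$ at the minimum and $-1$ at the maximum, $\sum\theta_0/(-w/2\pi)=2\pi(f_+-f_-)$, which is the area. Check in dimension two: for $[z_0:z_1:tz_2]$ on $\mathbb{CP}_2$ and $\tilde\theta=1$, the fixed line ($w=1$, self-intersection $1$) contributes $-4\pi^2$ and the fixed point (weights $-1,-1$) contributes $4\pi^2$. The sum is $0$, as it must be.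

On a fixed curve $\theta_0$ is constant. Expanding (9),
$$F_-\text{ a curve}:\ -2\pi\Big[\int_{F_-}\!\theta_2+2\pi F_-^2\,\theta_0\Big],\qquad F_+\text{ a curve}:\ 2\pi\Big[\int_{F_+}\!\theta_2-2\pi F_+^2\,\theta_0\Big]. \tag{10}$$

**Formula for $c_1\cdot\Omega$.** For any constant $c$ we have $2\pi c_1\cdot\Omega=\int\rho_1\wedge\omega_1=\int(\tilde\rho+c)\,\tilde\omega$. By (9) and (10) the contributions are:

* a saddle with weights $(\mu_{out},-\mu_{in})$: $4\pi^2(\tau(p)-c)f(p)/(\mu_{in}\mu_{out})$;
* an elliptic point: $4\pi^2(c-\tau)f/(w_1w_2)$, where $w_1w_2>0$;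
* a curve $F_-$, if $f_-=0$: $2\pi(1-c)A_-$; a curve $F_+$, if $f_+=0$: $2\pi(1+c)A_+$, where $A_\pm=\int_{F_\pm}\omega_1$.

For the last item: on $F_-$ the degree-0 part of $\tilde\rho$ is $-1$, so $\theta_0=0$ and $\theta_2=(c-1)\omega_1$; on $F_+$ it is $+1$. The constants $c$ and $f_-$ are at our disposal.

Check on $\mathbb{CP}_2$ with the action of Section 6, $\Omega$ giving lines area $2\pi$, $c=0$, and $f(e_0),f(e_1),f(e_2)=0,a,b$: the sum is $4\pi^2\big[\frac{(b-2a)a}{a(b-a)}+\frac{(2b-a)b}{b(b-a)}\big]=4\pi^2\cdot3$. This equals $2\pi c_1\cdot\Omega=2\pi\cdot3\cdot2\pi$.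

Now use the freedom in the obvious way: let $c$ kill one end and let the normalization of $f$ kill or control the other.

**Lemma 11.** If $F_-$ is elliptic and there are no lower saddles, then $c_1\cdot\Omega>0$.

**Proof.** Take $c=\alpha+\beta=\tau_-$ and $f_+=0$. Then $F_-$ contributes $0$. Each saddle contributes a positive multiple of $(\tau(p)-\alpha-\beta)f(p)$, which is positive since $\tau(p)<0$ and $f(p)<0$. If $F_+$ is a curve it contributes $2\pi(1+\alpha+\beta)A_+>0$. If $F_+$ is elliptic it contributes $0$, but then there is a saddle: otherwise (9) with $\tilde\theta=1$ would give $0=\frac1{\alpha\beta}+\frac1{\gamma\delta}$. $\square$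

This choice stops working exactly at a lower saddle: there $\tau(p)>\tau_-=c$ and $f(p)<0$, so the contribution is negative. So turn it around: suppose that $F_+$ is elliptic, and take $c=\tau_+=-(\gamma+\delta)$ and $f_-=0$. Now lower saddles contribute positively. An upper saddle contributes a positive multiple of $(\gamma+\delta-k(p))f(p)$, and this is negative if $k(p)>\gamma+\delta$. The metric alone does not forbid that, since $\tilde T$ is convex but not monotone: it is large near $x=0$. What we need is the bound $k(p)\le\gamma+\delta$, and it comes from combining the convexity with divisibility relations between weights at neighboring fixed points.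

## 8. Chains of orbits

At a saddle with weights $(m,-n)$, $m,n>0$, the action is $(t^mz_1,t^{-n}z_2)$. So exactly one nontrivial $\mathbb C^*$-orbit leaves (the punctured $z_1$-axis, flowing along $\nabla s$), with stabilizer of order $m$. Exactly one arrives, with stabilizer of order $n$. The stabilizer is constant along an orbit. Follow the leaving orbit to its limit: this is $F_+$ or another saddle, where it is *the* arriving orbit. Continue, forward and backward; $s$ increases strictly, so this ends.

**Definition.** Each saddle lies on a unique **chain**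
$$F_-\xrightarrow{\ \mu_0\ }p_1\xrightarrow{\ \mu_1\ }p_2\to\cdots\to p_r\xrightarrow{\ \mu_r\ }F_+,\qquad \tau_i:=\tau(p_i)=\mu_i-\mu_{i-1},$$
where $\mu_i\ge1$ are the stabilizer orders. Let $p_1,\dots,p_j$ be the lower saddles and $p_{j+1},\dots,p_r$ the upper ones, and $k_i=-\tau_i$ for $i>j$.

A chain is determined by its first orbit. At a curve $F_\pm$ the end multiplicity ($\mu_0$ or $\mu_r$) is $1$. At an elliptic $F_-$, with action $(t^\alpha z_1,t^\beta z_2)$, an orbit off the axes has trivial stabilizer and each punctured axis is one orbit. So $\mu_0\in\{1,\alpha,\beta\}$, and if $\mu_0>1$ the first orbit is an axis. In the same way $\mu_r\in\{1,\gamma,\delta\}$ at an elliptic $F_+$.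

**Divisibility.** For $1\le i\le r-1$,
$$\mu_i\ \text{ divides }\ \tau_i-\tau_{i+1}. \tag{11}$$
Indeed $\mathbb Z_{\mu_i}\subset S^1$ fixes pointwise the closure of the orbit from $p_i$ to $p_{i+1}$, which is connected. So it acts on the fibers of $K_M^{-1}=\Lambda^2T^{1,0}M$ over it by a constant character. At $p_i$ this character is $\tau_i\bmod\mu_i$, and at $p_{i+1}$ it is $\tau_{i+1}\bmod\mu_i$.

**Example.** Blow up $e_1$ in the $\mathbb{CP}_2$ example of Section 6. The weights $(b-a,-a)$ are replaced by $(b,-a)$ and $(b-a,-b)$ at two new saddles $p_1,p_2$, and the chain is $e_0\xrightarrow{a}p_1\xrightarrow{b}p_2\xrightarrow{b-a}e_2$. Here $\tau_1=b-a$ and $\tau_2=-a$, and $\tau_1-\tau_2=b=\mu_1$, in accord with (11).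

**Lemma 12.** In every chain:

* (L) If $j\ge1$, then $\tau_-<\tau_1<\dots<\tau_j$ and $\tau_j\ge\mu_{j-1}+1$.
* (P) If $1\le j<r$, then $k_{j+1}=\mu_{j-1}$ and $\mu_{j+1}=\tau_j$; hence $k_{j+1}<\mu_{j+1}$.
* (U) If $r\ge j+2$ and $k_{j+2}<k_{j+1}$, then $k_{j+1}\ge\mu_{j+1}+1$.

**Proof.** (L): the first claim is the monotonicity of $T$ on $x<0$. If $j=1$, then $\tau_1\ge\tau_-+1\ge\mu_0+1$, because $\tau_-$ is $1=\mu_0$ or $\alpha+\beta>\mu_0$. If $j\ge2$, then (11) gives $\mu_{j-1}\mid\tau_j-\tau_{j-1}>0$, so $\tau_j\ge\mu_{j-1}+\tau_{j-1}\ge\mu_{j-1}+1$.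

(P): by (11), $\mu_j$ divides $\tau_j-\tau_{j+1}=\tau_j+k_{j+1}>0$. But $\tau_j=\mu_j-\mu_{j-1}<\mu_j$ and $k_{j+1}=\mu_j-\mu_{j+1}<\mu_j$. So $\tau_j+k_{j+1}$ is a positive multiple of $\mu_j$ below $2\mu_j$, that is, it equals $\mu_j$. Then $k_{j+1}=\mu_j-\tau_j=\mu_{j-1}$ and $\mu_{j+1}=\mu_j-k_{j+1}=\tau_j$. By (L), $\mu_{j+1}=\tau_j>\mu_{j-1}=k_{j+1}$.

(U): by (11), $\mu_{j+1}\mid k_{j+1}-k_{j+2}>0$, so $k_{j+1}\ge\mu_{j+1}+k_{j+2}\ge\mu_{j+1}+1$. $\square$

Note that (P) and (U) pull in opposite directions. A chain that crosses the level $s=0$ has $k_{j+1}<\mu_{j+1}$, and a chain whose first two upper values decrease has $k_{j+1}>\mu_{j+1}$. All that follows plays one against the other.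

## 9. The bound on upper saddles, and positivity

**Step 1. If $F_+$ is a curve, there are no lower saddles.** This step rules out the end that the choice $c=\tau_+$ cannot handle. Suppose some chain has $j\ge1$; here $\mu_r=1$.

* $r=j$: $1=\mu_j=\mu_{j-1}+\tau_j\ge2$, impossible.
* $r=j+1$: (P) gives $1=\mu_{j+1}>k_{j+1}\ge1$, impossible.
* $r\ge j+2$: strict convexity of $\tilde T$ on $s(p_{j+1})<s(p_{j+2})<x_+$, with $\tilde T(x_+)=1$, gives $k_{j+2}<\max(k_{j+1},1)=k_{j+1}$. Then (U) gives $k_{j+1}>\mu_{j+1}$, against (P).

**Step 2. If $F_-$ is a curve, every chain with $r\ge1$ has $j\ge1$.** This step handles the other end. Otherwise $p_1$ is upper and $\mu_1=\mu_0+\tau_1=1-k_1\le0$, impossible. With Step 1: *if $F_+$ and $F_-$ are both curves, there are no saddles.*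

**Step 3. Suppose $F_+$ is elliptic, and either $F_-$ is a curve or there is a lower saddle. Then $k(p)\le\gamma+\delta$ for every upper saddle $p$.** This is the bound that Section 7 asked for. Suppose $k(p)>\gamma+\delta=\tilde T(x_+)$, with $p=p_i$ in a chain $X$.

First we move to the first upper saddle of $X$. If $i>j+1$, convexity on $s(p_{j+1})<s(p_i)<x_+$ gives $k_i<\max(k_{j+1},\gamma+\delta)$, so $k_{j+1}>k_i$. In all cases $k_{j+1}>\gamma+\delta$ in $X$.

Next, $k_{j+1}\ge\mu_{j+1}+1$ in $X$. If $r=j+1$, then $\mu_r\in\{1,\gamma,\delta\}$ gives $\gamma+\delta\ge\mu_r+1$, and $k_{j+1}>\gamma+\delta$. If $r\ge j+2$, convexity gives $k_{j+2}<\max(k_{j+1},\gamma+\delta)=k_{j+1}$, and (U) applies.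

So (P) must not apply: $j=0$ in $X$. By Step 2, $F_-$ is elliptic. Since $\mu_1=\mu_0-k_1>0$, we have $\mu_0>k_1>\gamma+\delta\ge2$. So the first orbit of $X$ is a coordinate axis at $F_-$, say the one of weight $\alpha=\mu_0$:
$$\alpha>k_1>\gamma+\delta. \tag{12}$$

Now we play $X$ against a second chain. As $F_-$ is not a curve, the hypothesis gives a lower saddle; let $Y$ be its chain. As $X$ has no lower saddle, $Y\ne X$, so the first orbit of $Y$ is not the $\alpha$-axis and its $\mu_0$ lies in $\{1,\beta\}$; thus $\mu_0\le\beta$. From here all quantities refer to $Y$, where $j\ge1$. We have $\tau_j-\mu_{j-1}\ge\alpha+1$: if $j=1$, then $\tau_1\ge\alpha+\beta+1\ge\alpha+1+\mu_0$; if $j\ge2$, then (11) gives $\tau_j-\mu_{j-1}\ge\tau_{j-1}\ge\tau_1>\alpha$. We claim that $\mu_r\ge\alpha+1$.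

* $r=j$: $\mu_r=\mu_{j-1}+\tau_j\ge\alpha+1$.
* $r=j+1$: $\mu_r=\tau_j\ge\alpha+1$ by (P).
* $r\ge j+2$: the case $k_{j+2}<k_{j+1}$ is excluded by (U) and (P). If $k_{j+2}>k_{j+1}$, then (11) gives $k_{j+2}\ge k_{j+1}+\mu_{j+1}>\mu_{j+1}$, so $\mu_{j+2}=\mu_{j+1}-k_{j+2}<0$, impossible. So $k_{j+2}=k_{j+1}$. If $r\ge j+3$, strict convexity gives $k_{j+3}>k_{j+2}$, then (11) gives $k_{j+3}\ge k_{j+2}+\mu_{j+2}>\mu_{j+2}$, and $\mu_{j+3}=\mu_{j+2}-k_{j+3}<0$, impossible. Hence $r=j+2$, and by (P) $\mu_r=\mu_{j+1}-k_{j+2}=\mu_{j+1}-k_{j+1}=\tau_j-\mu_{j-1}\ge\alpha+1$.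

Since $\mu_r\ge2$ and $\mu_r\in\{1,\gamma,\delta\}$, we get $\gamma+\delta>\mu_r>\alpha$, against (12). This proves Step 3.

**Lemma 13.** If $F_+$ is elliptic, and $F_-$ is a curve or there is a lower saddle, then $c_1\cdot\Omega>0$ for every Kähler class $\Omega$.

**Proof.** In the formula of Section 7 take $c=-(\gamma+\delta)$ and $f_-=0$. Then $F_+$ contributes $0$. Each saddle contributes a positive multiple of $(\tau(p)+\gamma+\delta)f(p)$ with $f(p)>0$; this is $\ge0$ for upper saddles by Step 3 and $>0$ for lower ones. $F_-$ contributes $2\pi(1+\gamma+\delta)A_->0$ if it is a curve, and $0$ if it is a point. By hypothesis some contribution is positive. $\square$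

**Step 4. Exhaustion of cases.** If $F_-$ is elliptic and there are no lower saddles, Lemma 11 gives (i). If $F_-$ is elliptic and there is a lower saddle, then $F_+$ is elliptic by Step 1, and Lemma 13 gives (i). If $F_-$ is a curve and $F_+$ is elliptic, Lemma 13 gives (i). There remains the case that $F_-$ and $F_+$ are both curves, and then there are no saddles by Step 2.

## 10. Two fixed curves: ruled surfaces and the Futaki invariant

Write $C_\pm=F_\pm$, of genus $q_\pm$. Let $\Omega$ be any Kähler class, with $\omega_1$, $f$ as in Section 7, normalized by $f_-=0$, $f_+=l>0$.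

**Step 5. The fixed data.** The forms $1,\tilde\omega,\tilde\rho$ have no degree-4 part, so their integrals vanish. Apply (10). For $\tilde\theta=1$ we get $C_-^2+C_+^2=0$; put $d:=C_+^2=-C_-^2$. For $\tilde\theta=\tilde\omega$ we get $-A_-+A_+-2\pi dl=0$. For $\tilde\theta=\tilde\rho$, where $\theta_0=\mp1$ on $C_\mp$ and $\int_{C_\pm}\rho_1=2\pi c_1\cdot C_\pm$, we get $c_1\cdot C_+-d=c_1\cdot C_-+d$. By adjunction $c_1\cdot C_\pm=2-2q_\pm\pm d$, so the last identity says $q_+=q_-=:q$. Thus
$$C_+^2=d=-C_-^2,\qquad A_+-A_-=2\pi dl,\qquad c_1\cdot C_\pm=2-2q\pm d. \tag{13}$$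

**Step 6. The bundle structure.** This step identifies $M$. Since $C_\pm$ are the only fixed components, every $z\in M\setminus C_+$ has $\pi_-(z):=\lim_{t\to0}t\cdot z\in C_-$. Near a point of $C_-$ the action is $(u,v)\mapsto(u,tv)$; in particular all stabilizers on $M^*=M\setminus(C_+\cup C_-)$ are trivial. For a small coordinate disc $D\subset C_-$ consider
$$D\times\mathbb C\to\pi_-^{-1}(D),\qquad(u,v)\mapsto t^{-1}\cdot(u,tv)\quad\text{with }|t|\text{ small}.$$
It does not depend on $t$, because for $|t'|\le|t|$ the element $t'/t$ acts linearly inside the chart. It is injective (apply a common small $t$), surjective (every point over $D$ enters the chart as $t\to0$), and locally biholomorphic. The transition maps commute with the $\mathbb C^*$-action, so they are linear in $v$. Hence $\pi_-:M\setminus C_+\to C_-$ is a holomorphic line bundle, isomorphic to the normal bundle $N_-$ of $C_-$, of degree $-d$. With $t^{-1}$ in place of $t$, $\pi_+:M\setminus C_-\to C_+$ is a line bundle too. On $M^*$ both $\pi_\pm$ are quotient maps of the same free $\mathbb C^*$-action,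 so they induce $C_-\cong C_+=:\Sigma$, compatibly with $\pi_\pm$. Fiber coordinates $v$ and $v'$ are related by $v'=h(u)/v$ with $h$ nowhere zero. So $M$ is $N_-$ with the section $1/v=0$ added: $M\cong\mathbb P(\mathcal O\oplus L)\to\Sigma$ with $L=N_-$ and $|\deg L|=|d|$.

**Step 7. $d\ne0$.** Apply Step 5 to the III(b) metric itself: $\omega_1=\omega$, $f=s-x_-$. If $d=0$, then (13) gives $A_+=A_-$ and $c_1\cdot C_+=c_1\cdot C_-$. But the normal Hessian eigenvalues are the normal weights $\mp1$ on $C_\pm$, and $x_-<0<x_+$, so Lemma 6 gives $c_1\cdot C_+>c_1\cdot C_-$, a contradiction. This is the computation of Example 7.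

**Why positivity cannot finish this case.** Let $M=\mathbb P(\mathcal O\oplus L)\to\Sigma$ with $0<\deg L=d<2q-2$, with disjoint sections $S_\pm$ of squares $\pm d$ and fiber class $F$. From $c_1\cdot F=2$ and $c_1\cdot S_+=2-2q+d$ we get $c_1=2S_++(2-2q-d)F$. For rational $\varepsilon>0$ the class $\Omega=S_++\varepsilon F$ is Kähler by the Nakai–Moishezon criterion: $\Omega^2=d+2\varepsilon>0$; $\Omega\cdot F=1$, $\Omega\cdot S_+=d+\varepsilon$, $\Omega\cdot S_-=\varepsilon$; and any other irreducible curve $\Gamma$ has $\Gamma\cdot S_+\ge0$ and $\Gamma\cdot F>0$. Now $c_1\cdot\Omega=d+2-2q+2\varepsilon$ vanishes for $\varepsilon=\frac12(2q-2-d)$. So nothing in the shape of $M$ forces (i), and no claim is made here that such an $M$ carries a III(b) metric. To exclude scalar-flat metrics one has to use more than the *average* of $s$. The next moment is $\int fs$, and it is controlled by Futaki's theorem.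

**Futaki's theorem.** Let $V$ be a real holomorphic vector field on a compact Kähler manifold and $\Omega$ a Kähler class. The number $\int_MV\psi\,d\mu$, where $\nabla^2\psi=s-\bar s$ and $\bar s$ is the average of $s$, is the same for all Kähler metrics in $\Omega$.

**Step 8. $M$ admits no cscK metric.** Suppose a Kähler class $\Omega$ contains one. The number above is $0$ for it, since $\psi$ is constant. Evaluate it on the invariant metric $\omega_1\in\Omega$ with $V=\nabla_1f=\nabla s$:
$$\int V\psi\,d\mu_1=\int\langle\nabla_1f,\nabla_1\psi\rangle\,d\mu_1=-\int f\,(s_1-\bar s_1)\,d\mu_1.$$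
So $\int f(s_1-\bar s_1)\,d\mu_1=0$, that is,
$$\int fs_1\,d\mu_1\int d\mu_1=\int s_1\,d\mu_1\int f\,d\mu_1 . \tag{14}$$

All four integrals are computed by (10). Put $B=4\pi l(1-q)$. We use $s_1d\mu_1=2\rho_1\wedge\omega_1$, $d\mu_1=\frac12\omega_1^2$, $\int\mathcal L_1\,d\mu_1=0$ and (13). On $C_-$ the form $\tilde\omega$ restricts to $\omega_1$ and $\tilde\rho$ to $\rho_1-1$. On $C_+$ they restrict to $\omega_1+l$ and $\rho_1+1$.

The degree-4 part of $\tilde\rho\,\tilde\omega^2$ is $2f\rho_1\wedge\omega_1-\frac12\mathcal L_1\omega_1^2=fs_1d\mu_1-\mathcal L_1d\mu_1$. On $C_-$, $\tilde\omega^2$ restricts to $0$; on $C_+$, $\theta_2=l^2\rho_1+2l\omega_1$ and $\theta_0=l^2$. So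
$$\int fs_1d\mu_1=\int\tilde\rho\,\tilde\omega^2=2\pi\big[l^2\cdot2\pi(2-2q+d)+2lA_+-2\pi dl^2\big]=2\pi l\,[B+2A_+].$$
For $\tilde\rho\,\tilde\omega$: on $C_-$, $\theta_2=-\omega_1$ and $\theta_0=0$; on $C_+$, $\theta_2=l\rho_1+\omega_1$ and $\theta_0=l$. So
$$\int s_1d\mu_1=2\int\tilde\rho\,\tilde\omega=4\pi\big[A_-+A_++2\pi l(2-2q+d)-2\pi dl\big]=4\pi[A_-+A_++B].$$
The forms $\tilde\omega^2$ and $\tilde\omega^3$ have degree-4 parts $2d\mu_1$ and $3f\omega_1^2=6f\,d\mu_1$; both contribute $0$ on $C_-$. Hence
$$\int d\mu_1=\tfrac12\int\tilde\omega^2=\pi\big[2lA_+-2\pi dl^2\big]=\pi l(A_++A_-),$$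
$$\int f\,d\mu_1=\tfrac16\int\tilde\omega^3=\tfrac\pi3\big[3l^2A_+-2\pi dl^3\big]=\tfrac{\pi l^2}3(2A_++A_-).$$
Substitute into (14) and multiply by $\frac3{2\pi^2l^2}$:
$$3(A_-+A_+)(B+2A_+)=2(A_-+A_++B)(A_-+2A_+).$$
The left side minus the right side is $2A_+^2-2A_-^2-BA_++BA_-$, so
$$(A_+-A_-)\big(2(A_++A_-)-B\big)=0 .$$
By (13) and Step 7, $A_+-A_-=2\pi dl\ne0$. Hence $B=2(A_++A_-)$, that is,
$$2\pi l(1-q)=A_++A_->|A_+-A_-|=2\pi|d|\,l\ge2\pi l .$$
So $1-q>1$ and $q<0$, which is absurd. Hence no Kähler class on $M$ contains a cscK metric. With Steps 6 and 7 this is (ii).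

Lemma 8 covers $\dim\mathbb T\ge2$, Step 4 covers $\dim\mathbb T=1$ unless both extremal sets are curves, and Steps 5–8 cover that last case. This proves the dichotomy of Theorem 1, and with Section 1 the last sentence of Theorem 1 and Corollary 2. $\blacksquare$
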